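# Modular lattices with no spatial or algebraic extension in their quasivariety

## 1. Compact elements, points, and the modular law

Throughout, $\vee$ and $\wedge$ are the operations of a lattice, and $L^{\rm op}$ is the dual of $L$ (same set, reversed order). For a module $M$ over a commutative ring $R$, $\mathrm{Sub}_R(M)$ is the lattice of submodules of $M$; there $\vee$ is $+$ and $\wedge$ is $\cap$. For submodules $o\subseteq i$, the map $s\mapsto s/o$ is a lattice isomorphism from the interval $[o,i]$ onto $\mathrm{Sub}_R(i/o)$.

**Definition (modular).** A lattice is *modular* if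
$$u\le w\ \Longrightarrow\ w\wedge(u\vee v)=u\vee(w\wedge v). \tag{1}$$
Example: $\mathrm{Sub}_R(M)$ is modular. If $w=u+v$ with $w\in W$, $u\in U\subseteq W$, $v\in V$, then $v=w-u\in W\cap V$, so $W\cap(U+V)\subseteq U+(W\cap V)$; the other inclusion is clear.

**Definition (algebraic).** An element $\kappa$ of a complete lattice is *compact* if $\kappa\le\bigvee S$ always implies $\kappa\le\bigvee S_0$ for some finite $S_0\subseteq S$. A lattice is *algebraic* if it is complete and every element is a join of compact elements. Example: in $\mathrm{Sub}_R(M)$ the compact elements are the finitely generated submodules, so $\mathrm{Sub}_R(M)$ is algebraic. The real interval $[0,1]$ is complete but not algebraic: if $t>0$, then $t=\bigvee\{s:s<t\}$ and no finite subjoin reaches $t$, so $0$ is the only compact element.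

**Definition (point, join-irreducible).** An element $p$ is a *point*, or *completely join-irreducible*, if there is a largest element $p_*$ among the elements smaller than $p$. It is *join-irreducible* if $p=s\vee t$ implies $p\in\{s,t\}$. Every point is join-irreducible, since $s,t<p$ gives $s\vee t\le p_*<p$. Example: in $\mathrm{Sub}_{\mathbb Z}(\mathbb Z/4)$, a chain of three elements, the two nonzero elements are points. In $[0,1]$ every element is join-irreducible and none is a point.

**Definition (spatial).** A lattice is *spatial* if every element is a (possibly infinite) join of points. Example: the subspaces of a vector space, where the lines through $0$ are points. The lattice $\mathrm{Sub}_{\mathbb Z}(\mathbb Z)$ is not spatial: if $n\neq0$, then $n\mathbb Z=2n\mathbb Z+3n\mathbb Z$ is a join of two smaller elements, so there are no points at all.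

We use spatiality in the following form: *a lattice is spatial iff for all $a\not\le b$ there is a point $p\le a$ with $p\not\le b$.* If $a$ is a join of points and $a\not\le b$, these points cannot all lie below $b$. Conversely, if the condition holds and $b$ is an upper bound of all points below $a$, then $a\le b$; so $a$ is the join of the points below it.

A lattice is *dually algebraic* (*dually spatial*) if its dual is algebraic (spatial). The two notions are linked by a standard fact.

**Lemma 1.** If $A$ is algebraic, then $A^{\rm op}$ is spatial.

*Proof.* Let $a\not\le b$ in $A$. As $a$ is a join of compact elements, some compact $\kappa\le a$ satisfies $\kappa\not\le b$. Consider the set of all $m\ge b$ with $\kappa\not\le m$. It contains $b$. If $\kappa$ were below the join of a nonempty chain in this set, it would by compactness be below a finite subjoin, that is, below a member of the chain, which is impossible. By Zorn's Lemma there is a maximal $m$ in this set. Every $x>m$ satisfies $\kappa\le x$, hence $x\ge m\vee\kappa>m$. So $m\vee\kappa$ is the least element larger than $m$, which says that $m$ is a point of $A^{\rm op}$. Moreover $m\ge b$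 and $m\not\ge a$. Read in $A^{\rm op}$: whenever $b\not\le^{\rm op}a$, there is a point $m\le^{\rm op}b$ with $m\not\le^{\rm op}a$. $\square$

## 2. Quasi-identities and embeddings within a quasivariety

**Definition (quasi-identity).** A *lattice quasi-identity* is a sentence
$$s_1=t_1\ \&\ \dots\ \&\ s_n=t_n\ \Longrightarrow\ s=t,$$
universally quantified, where all $s_j,t_j,s,t$ are lattice terms. For $n=0$ it is an identity. An inequality $s\le t$ may be used as a premise, since it abbreviates $s\wedge t=s$. Example: $x\vee y=x\vee z\Rightarrow x\vee y=x\vee(y\wedge z)$. It holds in every distributive lattice, because $x\vee(y\wedge z)=(x\vee y)\wedge(x\vee z)$. It fails in the lattice $M_3$ with bottom $0$, top $1$ and three atoms $x,y,z$: there $x\vee y=x\vee z=1$ but $x\vee(y\wedge z)=x$.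

**Definition (quasivariety).** $\mathbf Q(L)$, the *quasivariety of $L$*, is the class of all lattices that satisfy every quasi-identity satisfied by $L$. Quasi-identities are inherited by sublattices, products and ultraproducts, so $\mathbf Q(L)$ is closed under these. Dualizing each quasi-identity shows that $A\in\mathbf Q(L)$ iff $A^{\rm op}\in\mathbf Q(L^{\rm op})$. If $L$ is modular, so is every member of $\mathbf Q(L)$, because (1) is a quasi-identity. Example: if $L$ has at least two elements, it has the two-element chain $\mathbf 2$ as a sublattice, so every power $\mathbf 2^I$ lies in $\mathbf Q(L)$.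

**Definition (embedding within).** $L$ embeds into $\overline L$ *within its variety* (*within its quasivariety*) if $L$ has a lattice embedding into $\overline L$ and $\overline L$ satisfies all identities (all quasi-identities) satisfied by $L$. Example: the three-element chain embeds within its quasivariety into $\mathbf 2\times\mathbf 2$. The chain $\mathbf 2$ embeds into $M_3$, but not within its variety, since $M_3$ is not distributive.

## 3. From varieties to quasivarieties

Herrmann, Pickering, and Roddy (1994) showed that every modular lattice can be embedded, within its variety, into some algebraic and spatial lattice. Santocanale and Wehrung, in "Varieties of lattices with geometric descriptions", arXiv:1102.2195 (2011), ask what happens when identities are replaced by quasi-identities: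

*Can every modular lattice be embedded, within its quasivariety, into some algebraic lattice? Into some spatial lattice? Into some algebraic and spatial lattice?*

The answer is no in all three cases. We first see which modular lattices cannot be counterexamples.

## 4. Distributive lattices, finite length, three generators

*Distributive lattices: yes in all three cases.* Let $L$ be distributive. By the prime ideal theorem, if $a\not\le b$ there is a prime ideal containing $b$ and not $a$, so $x\mapsto\{P\text{ prime ideal}: x\notin P\}$ embeds $L$ into a power set lattice $\mathbf 2^I$. If $L$ has at least two elements, $\mathbf 2^I\in\mathbf Q(L)$ by the example above. A power set is algebraic (finite sets are compact) and spatial (singletons are points). A one-element lattice is itself algebraic and spatial.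

*Lattices of finite length: yes in all three cases.* Such a lattice satisfies both chain conditions. Hence every join of a set is already the join of a finite subset, so $L$ is complete and all its elements are compact. It is also spatial: if $a\not\le b$, choose a minimal $x\le a$ with $x\not\le b$. Each $y<x$ satisfies $y\le b$, so $y\le x\wedge b<x$, and $x$ is a point with $x_*=x\wedge b$. So $L$ is its own extension.

*At most three generators: yes in all three cases.* By Dedekind's theorem the free modular lattice on three generators is finite (28 elements). A modular lattice with at most three generators is a homomorphic image of it, hence finite, and the previous case applies.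

So a counterexample is non-distributive, of infinite length, and needs at least four generators.

## 5. The filter lattice, and the step that fails for quasi-identities

Let us try to find a spatial extension of a lattice $L$ with a greatest element. Let $\mathrm{Fil}(L)$ be the set of nonempty filters of $L$, ordered by *reverse* inclusion, and send $x$ to ${\uparrow}x$. In $\mathrm{Fil}(L)$, $F\vee G=F\cap G$, and $F\wedge G$ is the filter $\{y:y\ge a\wedge b,\ a\in F,\ b\in G\}$, so the map is a lattice embedding. The dual of $\mathrm{Fil}(L)$, that is, the filters under inclusion, is algebraic with the principal filters compact. So $\mathrm{Fil}(L)$ is spatial by Lemma 1.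

Which sentences survive? For every term $t$ and all filters $F_1,\dots,F_n$,
$$t(F_1,\dots,F_n)=\{y\in L:\ y\ge t(b_1,\dots,b_n)\text{ for some }b_j\in F_j\}. \tag{2}$$
This is proved by induction on $t$, and is clear for variables. If $t=s\vee s'$ and $y\in s(F)\cap s'(F)$, then $y\ge s(b)$ and $y\ge s'(b')$ for some tuples $b,b'$. Let $b''=b\wedge b'$ componentwise, again a tuple from the $F_j$. Terms are monotone, so $y\ge s(b'')\vee s'(b'')$. The converse is clear. If $t=s\wedge s'$ and $y\ge q\wedge q'$ with $q\ge s(b)$, $q'\ge s'(b')$, then $y\ge s(b'')\wedge s'(b'')$; again the converse is clear.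

By (2), an identity $s=t$ of $L$ holds in $\mathrm{Fil}(L)$, since both right-hand sides are the same set. But consider a *premise* $s(F)=t(F)$ of a quasi-identity. By (2) it says that for each tuple $b$ from $F$ there is a tuple $b'$ from $F$ with $s(b')\le t(b)$, and symmetrically. It gives no single tuple $b$ with $s(b)=t(b)$, so the quasi-identity, known only in $L$, cannot be applied. That is the exact point where the argument stops. In Section 8 we shall see a premise $t_2(x)=x$ that becomes true for a filter although it is false along the elements that generate the filter.

## 6. A ring in which every element is $3x-2x$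

Let
$$R=\mathbb Z_{(2)}\cap\mathbb Z_{(3)}=\{m/n\in\mathbb Q:\gcd(n,6)=1\}.$$
It is a localization of $\mathbb Z$, hence a PID. Writing $m=2^i3^jm'$ with $\gcd(m',6)=1$, we see that each nonzero element of $R$ is $2^i3^ju$ with $u$ a unit.

In $\mathrm{Sub}_R(R)$ the nonzero elements are the $x=2^i3^jR$, and
$$x=2x+3x,\qquad 2x\neq x,\qquad 3x\ne x. \tag{3}$$
So there is no nonzero join-irreducible element. Still, $\mathrm{Sub}_R(R)$ is no counterexample: its nonzero elements are ordered by divisibility of the $2^i3^j$, so it is distributive and embeds into a power set. In that extension points appear below $R$, and nothing forbids them, because multiplication by $2$ and by $3$ is not part of the lattice structure.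

Suppose that the lattice itself knew these two multiplications: that there were lattice terms $t_2,t_3$, with parameters, satisfying as *quasi-identities* $x=t_2(x)\vee t_3(x)$, and $t_2(x)=x\Rightarrow x=o$, and $t_3(x)=x\Rightarrow x=o$, for $x$ in an interval $[o,a_1]$. A join-irreducible $p$ in this interval of *any* lattice in the quasivariety would satisfy $p=t_2(p)$ or $p=t_3(p)$, hence $p=o$. That is the plan. It leaves three tasks: write the multiplications as lattice terms (Section 7), choose premises that make the quasi-identities true in a concrete lattice (Section 8), and treat points $p$ that lie below $a_1$ but not above $o$ (Section 9).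

Multiplications become lattice terms on $R^3$. Let $L_1=\mathrm{Sub}_R(R^3)$, and let $L_0$ be the sublattice of $L_1$ generated by the four submodules
$$\{(r,0,0)\},\quad\{(0,r,0)\},\quad\{(0,0,r)\},\quad\{(r,r,r)\}\qquad(r\in R).$$
Both are modular.

**Theorem 1.**

1. No lattice in the quasivariety of $L_0$ that contains a copy of $L_0$ is spatial. Hence $L_0$ embeds within its quasivariety into no spatial lattice and into no algebraic spatial lattice. The same holds for $L_1$.
2. The dual $L_0^{\rm op}$ embeds within its quasivariety into no algebraic lattice. The same holds for $L_1^{\rm op}$.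

So the answer is no for spatial targets ($L_0$), for algebraic targets ($L_0^{\rm op}$), and for targets that are both (either lattice).

Two primes are needed for (3). Over $\mathbb Z_{(2)}$ a nonzero cyclic submodule $\mathbb Z_{(2)}v$ of $\mathbb Z_{(2)}^3$ has the largest proper submodule $2\mathbb Z_{(2)}v$, so it is a point; every submodule is a sum of cyclic ones, so $\mathrm{Sub}_{\mathbb Z_{(2)}}(\mathbb Z_{(2)}^3)$ is spatial.

## 7. Doubling and tripling as lattice terms

For $\lambda\in R$ consider the graph $\Gamma_\lambda=\{(\lambda r,0,r)\}\subseteq R^3$. Let $a_1,a_2,a_3$ be the coordinate submodules and $d$ the diagonal. Two observations lead to the terms.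

*Graphs act.* If $x=\{(y,0,0):y\in x'\}$, then $(x\vee\Gamma_1)\wedge a_3$ copies $x'$ into the third coordinate (up to sign, which a submodule does not notice). If $x_3$ is that copy, $(x_3\vee\Gamma_\lambda)\wedge a_1$ is $\lambda x'$ in the first coordinate.

*Graphs can be increased by one.* Let $c=\{(s,-s,0)\}$. Adding $c$ to $\{(\lambda r,r,r)\}$ gives $\{(\lambda r+s,r-s,r)\}$, and setting the middle entry to $0$ gives $\{((\lambda+1)r,0,r)\}=\Gamma_{\lambda+1}$. For $\lambda=1$ the submodule to start from is $d$ itself; for $\lambda=2$ it is obtained by lifting $\Gamma_2$.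

Accordingly, for variables $a_1,a_2,a_3,d,x$, define
$$\begin{aligned}
&o=a_1\wedge a_2,\qquad i=a_1\vee a_2\vee a_3,\\
&e_{13}=(d\vee a_2)\wedge(a_1\vee a_3),\qquad e_{23}=(d\vee a_1)\wedge(a_2\vee a_3),\\
&c=(e_{13}\vee e_{23})\wedge(a_1\vee a_2),\\
&h=(d\vee c)\wedge(a_1\vee a_3),\\
&f=(h\vee a_2)\wedge(a_1\vee e_{23}),\qquad k=(f\vee c)\wedge(a_1\vee a_3),\\
&x_3=(x\vee e_{13})\wedge a_3,\qquad t_2(x)=(x_3\vee h)\wedge a_1,\qquad t_3(x)=(x_3\vee k)\wedge a_1.
\end{aligned}$$
Here $e_{13},h,k$ will be $\Gamma_1,\Gamma_2,\Gamma_3$.

Let $\Delta_0$ be the conjunction of the following equations, for all $\{j,m,l\}=\{1,2,3\}$: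
$$a_l\wedge(a_j\vee a_m)=o,\quad d\wedge(a_j\vee a_m)=o,\quad d\vee a_j\vee a_m=i,\quad h\wedge a_3=o,\quad k\wedge a_3=o. \tag{4}$$
The first three say that $a_1,a_2,a_3$ are independent and that $d$ is a diagonal for them. From (4) we get $o\le a_1,a_2,a_3,d\le i$. Let $\Delta$ be $\Delta_0$ together with $o\le x\le a_1$. The quasi-identities are

* $(\sigma_1)$: $\Delta\Rightarrow x=t_2(x)\vee t_3(x)$;
* $(\sigma_2)$: $\Delta$ and $t_2(x)=x$ $\Rightarrow$ $x=o$;
* $(\sigma_3)$: $\Delta$ and $t_3(x)=x$ $\Rightarrow$ $x=o$.

**Lemma 2.** Let $M$ be an $R$-module and let $a_1,a_2,a_3,d,x\in\mathrm{Sub}_R(M)$ satisfy $\Delta$. Put $X=d/o$, so that $X\cong a_1/o$. Then multiplication by $2$ and multiplication by $3$ are injective on $X$. Moreover, identifying $a_1/o$ with $X$, we have $t_2(x)/o=2(x/o)$ and $t_3(x)/o=3(x/o)$. In particular $(\sigma_1)$ holds in $\mathrm{Sub}_R(M)$.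

**Step 1: coordinates.** The purpose is to replace $M$ by $X^3$. The elements $a_1,a_2,a_3,d,x$ lie in $[o,i]$, hence so do all values of the terms, and $[o,i]\cong\mathrm{Sub}_R(Y)$ with $Y=i/o$. Put $A_j=a_j/o$ and $D=d/o=X$. By (4), $Y=A_1\oplus A_2\oplus A_3$, and $Y=D\oplus(A_j\oplus A_m)$ for $j\ne m$. Let $\pi_l:Y\to A_l$ be the projection with kernel $A_j\oplus A_m$. Since $D$ is a complement of this kernel, $\pi_l$ restricts to an isomorphism $D\to A_l$. In particular $X\cong a_1/o$. Therefore
$$X^3\to Y,\qquad (r,s,t)\mapsto\pi_1(r)+\pi_2(s)+\pi_3(t)$$
is an isomorphism. It carries the coordinate submodules to the $A_j$. It carries $(r,r,r)$ to $\pi_1(r)+\pi_2(r)+\pi_3(r)=r$, hence the diagonal to $D$. So we may assume that $Y=X^3$, the $a_j$ are the coordinate submodules, $d$ is the diagonal, and $o=0$.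

**Step 2: the auxiliary terms.** The purpose is to identify $h$ and $k$. Let $r,s,t$ range over $X$.

* $d\vee a_2=\{(r,s,r)\}$; middle entry $0$ gives $e_{13}=\{(r,0,r)\}$. Likewise $e_{23}=\{(0,r,r)\}$.
* $e_{13}\vee e_{23}=\{(r,s,r+s)\}$; last entry $0$ gives $c=\{(r,-r,0)\}$.
* $d\vee c=\{(r+s,r-s,r)\}$; middle entry $0$ gives $h=\{(2r,0,r)\}$.
* $h\vee a_2=\{(2r,s,r)\}$ and $a_1\vee e_{23}=\{(t,s,s)\}$; the intersection is $f=\{(2r,r,r)\}$.
* $f\vee c=\{(2r+s,r-s,r)\}$; middle entry $0$ gives $k=\{(3r,0,r)\}$.

**Step 3: injectivity.** The purpose is to read off the last two equations of (4). We have $h\wedge a_3=\{(0,0,r):2r=0\}$ and $k\wedge a_3=\{(0,0,r):3r=0\}$. Both are zero, so $2$ and $3$ are injective on $X$.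

**Step 4: the multiplications.** The purpose is to compute $t_2$ and $t_3$. Write $x=\{(y,0,0):y\in x'\}$ with $x'\subseteq X$. The elements of $x\vee e_{13}$ are $(y+r,0,r)$ with $y\in x'$, and such an element lies in $a_3$ iff $r=-y$. So $x_3=\{(0,0,y):y\in x'\}$. The elements of $x_3\vee h$ are $(2r,0,y+r)$ with $y\in x'$, and such an element lies in $a_1$ iff $r=-y$. So $t_2(x)=\{(2y,0,0):y\in x'\}$. With $k$ in place of $h$ we get $t_3(x)=\{(3y,0,0):y\in x'\}$. Finally $x'=2x'+3x'$, because $y=3y-2y$. This is $(\sigma_1)$. $\square$

## 8. The three quasi-identities in $\mathrm{Sub}_R(R^3)$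

We recall the determinant trick: if $x'$ is a finitely generated module and $Ix'=x'$ for an ideal $I$, then $(1-s)x'=0$ for some $s\in I$. (If $m_1,\dots,m_n$ generate $x'$, write $m_j=\sum_l s_{jl}m_l$ with $s_{jl}\in I$. The determinant of the matrix $(\delta_{jl}-s_{jl})$ kills $x'$ and is congruent to $1$ modulo $I$.)

**Lemma 3.** $L_1$, and hence its sublattice $L_0$, satisfies $(\sigma_1),(\sigma_2),(\sigma_3)$.

*Proof.* $(\sigma_1)$ is Lemma 2. Let $\Delta$ hold in $L_1$, let $X=d/o$, and let $x'\subseteq X$ correspond to $x/o$. By Lemma 2, $2$ and $3$ act injectively on $X$. Units do too, so every nonzero element $2^i3^ju$ of $R$ does: $X$ is torsion-free. Since $R$ is Noetherian, the subquotient $X$ of $R^3$ and its submodule $x'$ are finitely generated. Suppose $t_2(x)=x$. Then $2x'=x'$, so $(1-s)x'=0$ for some $s\in 2R$. As $1\notin2R$, $1-s\ne0$. As $X$ is torsion-free, $x'=0$, that is, $x=o$. This is $(\sigma_2)$. For $(\sigma_3)$ replace $2$ by $3$. Quasi-identities pass to sublattices. $\square$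

The following checks show what the choices were for.

*The premises $h\wedge a_3=k\wedge a_3=o$.* In $L_1$ take $o=2R^3$, $a_j=R\varepsilon_j+o$ with $\varepsilon_j$ the unit vectors, and $d=R(1,1,1)+o$. The first three families of equations in (4) hold, with $X=R/2R$. Here $3X=X$. The computations of $h$, $k$, $t_2$, $t_3$ in Lemma 2 do not use the last two equations, so $t_3(a_1)=a_1\ne o$. The conclusion of $(\sigma_3)$ fails; it is the premise $h\wedge a_3=o$ that excludes this case, since here $h\wedge a_3=a_3$.

*The ring.* In $\mathrm{Sub}_{\mathbb Z}(\mathbb Z^3)$ take the same configuration with $o=5\mathbb Z^3$. Then $X=\mathbb Z/5$, on which $2$ and $3$ are injective, so $\Delta_0$ holds; but $t_2(a_1)=a_1\ne o$. So $(\sigma_2)$ fails over $\mathbb Z$. In $R$ the number $5$ is a unit.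

*The filter lattice.* With $a_1,a_2,a_3,d$ the generators of $L_0$, let $F\in\mathrm{Fil}(L_1)$ be the filter generated by the chain $2^na_1=\{(2^nr,0,0)\}$, $n\ge0$. Identify the elements of $L_1$ with their principal filters. Then $\Delta$ holds with $x=F$. (That $\Delta_0$ holds for these generators is checked in Section 10.) By (2), $t_2(F)$ consists of all $y\ge t_2(2^na_1)=2^{n+1}a_1$ for some $n$, so $t_2(F)=F$. But $0\notin F$, so $F\ne o$. Thus $(\sigma_2)$ fails in $\mathrm{Fil}(L_1)$, although $t_2(2^na_1)\ne2^na_1$ for every $n$.

## 9. No join-irreducible elements between $o$ and $a_1$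

In an arbitrary extension, $o$ need not be the least element, and a join-irreducible $p\le a_1$ need not be above $o$. So the quasi-identities cannot be applied to $x=p$. They can be applied to $x=o\vee p$, but that element need not be join-irreducible. Modularity brings the information back to $p$.

**Lemma 4.** Let $A$ be a modular lattice satisfying $(\sigma_1)$–$(\sigma_3)$, and let $a_1,a_2,a_3,d\in A$ satisfy $\Delta_0$. Then no join-irreducible $p\in A$ satisfies $p\le a_1$ and $p\not\le o$. Hence if $o\ne a_1$, then $a_1$ is not a join of join-irreducible elements, and $A$ is not spatial.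

*Proof.* Suppose $p$ is such an element.

**Step 1: apply $(\sigma_1)$ above $o$.** Put $q=o\vee p$. Then $o\le q\le a_1$, so $\Delta$ holds with $x=q$. Put $u=t_2(q)$ and $v=t_3(q)$. By $(\sigma_1)$, $q=u\vee v$. Also $o\le u$ and $o\le v$: let $q_3=(q\vee e_{13})\wedge a_3$ be the value of $x_3$ at $x=q$. Since $o\le q$ and $o\le a_3$, we have $o\le q_3$. Since also $o\le a_1$, we get $o\le(q_3\vee h)\wedge a_1=u$, and likewise $o\le v$.

**Step 2: $p$ is below neither $u$ nor $v$.** This is where $(\sigma_2)$ and $(\sigma_3)$ enter. If $p\le u$, then $q=o\vee p\le u\le q$, so $t_2(q)=q$. By $(\sigma_2)$, $q=o$, so $p\le o$, a contradiction. Hence $u\wedge p<p$. In the same way $(\sigma_3)$ gives $v\wedge p<p$. As $p$ is join-irreducible,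
$$p':=(u\wedge p)\vee(v\wedge p)<p.$$

**Step 3: $p'$ still generates $q$ over $o$.** Since $o\le u\le q=o\vee p$, the modular law (1) gives
$$u=u\wedge(o\vee p)=o\vee(u\wedge p),$$
and similarly $v=o\vee(v\wedge p)$. Joining these, $q=u\vee v=o\vee p'$.

**Step 4: contradiction.** The purpose is to split $p$ itself. By Step 3, $p\le q=p'\vee o$. Since $p'\le p$, the modular law gives
$$p=p\wedge(p'\vee o)=p'\vee(p\wedge o).$$
But $p'<p$ by Step 2, and $p\wedge o<p$ because $p\not\le o$. This contradicts join-irreducibility.

For the last claim, let $o\ne a_1$. Since $o\le a_1$, we have $a_1\not\le o$. If $a_1$ were a join of join-irreducible elements, one of them would not be below $o$, which has just been excluded. Points are join-irreducible, so $A$ is not spatial. $\square$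

## 10. Proof of Theorem 1

**Part 1: spatial targets.** Let $A\in\mathbf Q(L_0)$ contain a copy of $L_0$. Then $A$ is modular, and it satisfies $(\sigma_1)$–$(\sigma_3)$ by Lemma 3. Let $a_1,a_2,a_3,d$ be the four generators of $L_0$ in the order listed. We check $\Delta_0$ in $L_0$. We have $o=0$ and $i=R^3$. The coordinate submodules are independent. A vector $(r,r,r)$ with a zero entry is $0$, so $d\cap(a_j+a_m)=0$; and $d+a_j+a_m=R^3$, since subtracting a suitable $(r,r,r)$ makes the $l$-th entry of any vector zero. By Step 2 of Lemma 2 with $X=R$, $h=\{(2r,0,r)\}$ and $k=\{(3r,0,r)\}$, so $h\cap a_3=k\cap a_3=0$. Equations between terms are preserved by lattice embeddings, so the images of $a_1,a_2,a_3,d$ in $A$ satisfy $\Delta_0$, and $o\ne a_1$ there. By Lemma 4, $A$ is not spatial. For $L_1$, argue in the same way with the same four elements, which lie in $L_1$.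

**Part 2: algebraic targets.** Suppose $A\in\mathbf Q(L_0^{\rm op})$ is algebraic and contains a copy of $L_0^{\rm op}$. Then $A^{\rm op}\in\mathbf Q(L_0)$ contains a copy of $L_0$, and $A^{\rm op}$ is spatial by Lemma 1. This contradicts Part 1. The same argument applies to $L_1^{\rm op}$. $\blacksquare$

## 11. Self-dual counterexamples, sharpness, and a spatial criterion

**Theorem 2.**

1. $N=L_0\times L_0^{\rm op}$ is a countable, bounded, self-dual, 8-generated modular lattice. Within its quasivariety it embeds into no lattice that is algebraic, or dually algebraic, or spatial, or dually spatial.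
2. $L_1$ is algebraic, but embeds within its quasivariety into no spatial lattice. $L_1^{\rm op}$ is spatial, but embeds within its quasivariety into no algebraic lattice.
3. In each of the three cases of the problem, the least number of generators of a counterexample is exactly $4$.
4. A modular lattice $L$ embeds within its quasivariety into a spatial lattice iff the quasivariety of $L$ is generated by its spatial members. In particular this holds whenever $L$ is locally finite, or the quasivariety of $L$ is generated by lattices of finite length.
5. For a finite field $F$, the lattice of finite-dimensional subspaces of $F^{(\omega)}$ is modular, spatial and locally finite, but embeds within its quasivariety into no algebraic lattice.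

A lattice is *locally finite* if each finitely generated sublattice is finite; for example, every distributive lattice is, while $L_0$ is not: it is finitely generated and contains the infinitely many elements $\{(2^nr,0,0)\}$, obtained from $a_1$ by iterating $t_2$.

Two parts are short.

**Proof of part 2.** $L_1$ is the lattice of all submodules of a module, hence algebraic. By Lemma 1, $L_1^{\rm op}$ is spatial. The negative statements are in Theorem 1. $\blacksquare$

**Proof of part 3.** $L_0$ is generated by four elements, and the same four generate $L_0^{\rm op}$. By Theorem 1, $L_0$ is a counterexample in the spatial case, $L_0^{\rm op}$ in the algebraic case, and either one in the algebraic spatial case. By Section 4, a modular lattice with at most three generators is finite, hence itself algebraic and spatial. $\blacksquare$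

## 12. Duality with $(K/R)^3$: proof of Theorem 2, part 1

A lattice in $\mathbf Q(N)$ is only known to satisfy the quasi-identities *common* to $L_0$ and $L_0^{\rm op}$. So we must show that $L_0^{\rm op}$, too, satisfies $(\sigma_1)$–$(\sigma_3)$. To apply Lemma 2 we realize $L_1^{\rm op}$ inside a submodule lattice. Let $K=\mathbb Q$ be the fraction field of $R$, put $E=K/R$, and let $T=\mathrm{Sub}_R(E^3)$.

**Step 1: $T$ satisfies $(\sigma_1)$–$(\sigma_3)$.** The purpose is to show that in $T$ the premises of these quasi-identities force everything to collapse. $(\sigma_1)$ is Lemma 2. A rational number has the form $m/(2^i3^jn)$ with $\gcd(n,6)=1$, and multiplying it by $6^{\max(i,j)}$ gives an element of $R$. So every element of $E$ is annihilated by a power of $6$, and the same is true in every subquotient $X$ of $E^3$. If $\Delta$ holds in $T$, then $2$ and $3$, hence $6$ and all its powers, are injective on $X\cong a_1/o$ by Lemma 2. So $X=0$, that is, $a_1=o$, and $o\le x\le a_1$ gives $x=o$. Hence $(\sigma_2)$ and $(\sigma_3)$ hold.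

**Step 2: $E$ is an injective cogenerator.** This prepares the duality. $K$ is divisible, hence so is its quotient $E$; over a PID, divisible modules are injective. Let $y\ne0$ be an element of a module $M$. Then $Ry\cong R/I$ with $I\ne R$, with $y$ corresponding to $1$. There is a homomorphism $R/I\to E$ that is nonzero on $1$: if $I=0$ take $1\mapsto\frac12+R$, and if $I=(s)$ with $s$ a nonzero nonunit take $1\mapsto\frac1s+R$. The second is well defined because $s\cdot\frac1s\in R$, and nonzero because $\frac1s\notin R$. By injectivity it extends to a homomorphism $M\to E$ that is nonzero on $y$.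

**Step 3: $L_1^{\rm op}$ embeds into $T$.** For $U\subseteq R^3$ put
$$U^\perp=\{\varphi\in\mathrm{Hom}_R(R^3,E):\varphi(U)=0\},$$
a submodule of $\mathrm{Hom}_R(R^3,E)\cong E^3$. The map $U\mapsto U^\perp$ reverses inclusion, and $(U+V)^\perp=U^\perp\cap V^\perp$.

Next, $(U\cap V)^\perp=U^\perp+V^\perp$. The inclusion $\supseteq$ is clear. Let $\varphi$ vanish on $U\cap V$. It induces a map $R^3/(U\cap V)\to E$. The map $w\mapsto(w+U,w+V)$ embeds $R^3/(U\cap V)$ into $R^3/U\oplus R^3/V$, so by injectivity of $E$ there are homomorphisms $\psi_1:R^3/U\to E$ and $\psi_2:R^3/V\to E$ with $\varphi(w)=\psi_1(w+U)+\psi_2(w+V)$ for all $w$. The first summand is in $U^\perp$, the second in $V^\perp$.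

Finally the map is injective. If $U\not\subseteq V$, take $y\in U\setminus V$. By Step 2 some homomorphism $R^3/V\to E$ is nonzero on $y+V$. Composing with $R^3\to R^3/V$ gives $\varphi\in V^\perp\setminus U^\perp$. So $U\mapsto U^\perp$ is a lattice embedding of $L_1^{\rm op}$ into $T$.

By Steps 1 and 3, $L_0^{\rm op}\subseteq L_1^{\rm op}$ satisfies $(\sigma_1)$–$(\sigma_3)$. By Lemma 3, so does $L_0$, and hence so does the product $N$.

**Step 4: no extension of $N$ in $\mathbf Q(N)$ is spatial or dually spatial.** Let $A\in\mathbf Q(N)$ contain a copy of $N$; $A$ is modular and satisfies $(\sigma_1)$–$(\sigma_3)$. In $N$ consider $(a_1,0),(a_2,0),(a_3,0),(d,0)$, where $a_1,a_2,a_3,d$ are the generators of $L_0$ and the second $0$ is the least element of $L_0^{\rm op}$. They satisfy $\Delta_0$: in the first coordinate by Section 10, and in the second because all terms have the value $0$. Here $o=(0,0)\ne(a_1,0)$. By Lemma 4, $A$ is not spatial. Exchanging coordinates gives $N^{\rm op}=L_0^{\rm op}\times L_0\cong N$. So $A^{\rm op}\in\mathbf Q(N^{\rm op})=\mathbf Q(N)$ and $A^{\rm op}$ contains a copy of $N$. Hence $A^{\rm op}$ is not spatial, that is, $A$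 is not dually spatial.

**Step 5: algebraic and dually algebraic targets.** By Lemma 1, algebraic lattices are dually spatial and, dually, dually algebraic lattices are spatial. By Step 4, $A$ is neither.

**Step 6: the properties of $N$.** $L_0$ is finitely generated, hence countable, and bounded by $a_1\wedge a_2=0$ and $a_1\vee a_2\vee a_3=R^3$. The same holds for $L_0^{\rm op}$. So $N$ is countable and bounded; it is modular since the dual of a modular lattice and a product of modular lattices are modular; it is self-dual by Step 4. Let $g_1,\dots,g_4$ be the generators of $L_0$; they also generate $L_0^{\rm op}$. The eight elements $(g_j,0),(0,g_j)$, with $0$ the least element of the respective factor, generate $L_0\times\{0\}$ and $\{0\}\times L_0^{\rm op}$, and $(x,y)=(x,0)\vee(0,y)$. So they generate $N$. $\blacksquare$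

## 13. Quasivarieties generated by spatial members: proof of Theorem 2, part 4

Necessity is immediate: if $L\le A\in\mathbf Q(L)$ with $A$ spatial, then $\mathbf Q(L)\subseteq\mathbf Q(A)\subseteq\mathbf Q(L)$, so $\mathbf Q(L)$ is generated by its spatial member $A$.

For sufficiency we use the description of generated quasivarieties (Mal'cev; see Burris–Sankappanavar, *A Course in Universal Algebra*, Thm. V.2.25): the quasivariety generated by a class $\mathcal K$ is $\mathbf{ISPP_U}(\mathcal K)$, the class of isomorphic copies of sublattices of products of ultraproducts of members of $\mathcal K$. Recall that an ultraproduct $\prod_jC_j/\mathcal U$ identifies two families when they agree on a set in the ultrafilter $\mathcal U$. By Łoś's theorem a first-order sentence true in all $C_j$ is true in it. (If $\mathcal U$ is the principal ultrafilter at an index $j_0$, the ultraproduct is just $C_{j_0}$.)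

So $L$ sits inside a product of ultraproducts of spatial lattices. One would like to take that product as the target. The trouble is that products of spatial lattices need not be spatial. In the chain $\mathbb Z$ each $n$ is a point with $n_*=n-1$, so $\mathbb Z$ is spatial. But $(m,n)=(m-1,n)\vee(m,n-1)$, so $\mathbb Z\times\mathbb Z$ has no points. What is missing is a zero in each factor. We therefore cut the factors off from below at an element $c\in L$, and then let $c$ go down by means of an ultraproduct.

**Step 1: ultraproducts of spatial lattices are spatial.** Being spatial is expressed by a first-order sentence: for all $a\not\le b$ there exist $p$ and $p_*<p$ with $p\le a$, $p\not\le b$, and $y\le p_*$ for all $y<p$. Apply Łoś's theorem.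

**Step 2: if $B$ is modular and spatial and $c\in B$, then ${\uparrow}c$ is spatial.** This permits the cutting. Let $a\not\le b$ with $a,b\ge c$, and let $p\le a$ be a point of $B$ with $p\not\le b$. Since $c\le b$, we have $p\not\le c$, so $p\wedge c<p$ and $p\wedge c\le p_*$. If $p\le c\vee p_*$, then by modularity $p=p\wedge(p_*\vee c)=p_*\vee(p\wedge c)=p_*$, a contradiction. So $c\vee p_*<c\vee p$. Let $c\le y<c\vee p$. By modularity $y=y\wedge(c\vee p)=c\vee(y\wedge p)$. Here $y\wedge p<p$, since $p\le y$ would give $c\vee p\le y$. Hence $y\wedge p\le p_*$ and $y\le c\vee p_*$. So $c\vee p$ is a point of ${\uparrow}c$, with $c\vee p\le a$, and $c\vee p\not\le b$ because $p\not\le b$.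

**Step 3: a product $\prod_iC_i$ of spatial lattices with zero is spatial.** If $a\not\le b$ in the product, choose $i$ with $a_i\not\le b_i$ and a point $p$ of $C_i$ with $p\le a_i$, $p\not\le b_i$. Let $\hat p$ be $p$ at $i$ and $0$ elsewhere. The elements smaller than $\hat p$ are those that are some $y<p$ at $i$ and $0$ elsewhere; the largest of them has $p_*$ at $i$. So $\hat p$ is a point, $\hat p\le a$ and $\hat p\not\le b$.

**Step 4: the target lattice.** Suppose $\mathbf Q(L)$ is generated by its spatial members. By the description above and Step 1, we may assume $L\le\prod_iB_i$ with all $B_i\in\mathbf Q(L)$ spatial; they are modular because $L$ is. For $c=(c_i)_i\in L$ put $S_c=\prod_i{\uparrow}c_i$. It is spatial by Steps 2 and 3. It is a sublattice of $\prod_iB_i$, so $S_c\in\mathbf Q(L)$. For $e\in L$ let $D_e=\{c\in L:c\le e\}$. These sets have the finite intersection property, since $D_e\cap D_{e'}=D_{e\wedge e'}\ni e\wedge e'$. Let $\mathcal U$ be an ultrafilter on the set $L$ containing all $D_e$, and put $S=\prod_{c\in L}S_c/\mathcal U$. Then $S\in\mathbf Q(L)$, and $S$ is spatial by Step 1.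

**Step 5: the embedding.** Map $x\in L$ to the class $[(x\vee c)_{c\in L}]$ in $S$; note $x\vee c\in S_c$. Let $x,y\in L$. For all $c\in D_{x\wedge y}$, a set in $\mathcal U$, the $c$-components of the images of $x$, $y$, $x\vee y$, $x\wedge y$ are $x$, $y$, $x\vee y$, $x\wedge y$ themselves. So the map preserves joins and meets. If $x\neq y$, the images differ on all of $D_{x\wedge y}$, hence are distinct. So $L$ embeds into $S$ within its quasivariety.

**Step 6: the special cases.** Lattices of finite length are spatial by Section 4, so if $\mathbf Q(L)$ is generated by such lattices, these are spatial members of $\mathbf Q(L)$ and the criterion applies. Let $L$ be locally finite. A quasi-identity that fails in $L$ fails for some values of its finitely many variables, hence in the sublattice generated by these values, which is finite. So a quasi-identity true in all finite sublattices of $L$ is true in $L$, which means that $\mathbf Q(L)$ is generated by the finite sublattices of $L$. These belong to $\mathbf Q(L)$ and are spatial, so the criterion applies. $\blacksquare$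

## 14. A shift of dimension: proof of Theorem 2, part 5

Let $F$ be a finite field, $V=F^{(\omega)}$ with basis $v_1,v_2,\dots$, and let $L$ be the lattice of finite-dimensional subspaces of $V$. It is a sublattice of $\mathrm{Sub}_F(V)$, so it is modular. Its atoms are points and each element is a join of atoms, so it is spatial. Finitely many elements of $L$ lie in $[0,W]$ for some finite-dimensional $W$, and this interval is finite; so $L$ is locally finite.

A natural algebraic extension of $L$ is $\mathrm{Sub}_F(V)$. It contains infinite-dimensional spaces, and these can be isomorphic to proper subspaces of themselves, while finite-dimensional spaces cannot. The following quasi-identity, in the variables $u,y,y',z,c,c',o$, makes lattice-theoretic sense of this: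
$$(\tau)\qquad\left.\begin{array}{l}u\vee y'=y,\quad u\wedge y'=o,\\ c\wedge y=c\wedge z=o,\quad c\vee y=c\vee z,\\ c'\wedge y'=c'\wedge z=o,\quad c'\vee y'=c'\vee z\end{array}\right\}\ \Rightarrow\ u=o.$$
Here $c$ says that $y$ and $z$ have the same size over $o$, $c'$ says it for $y'$ and $z$, and $u$ measures the difference between $y'$ and $y$.

**Step 1: $(\tau)$ holds in $L$.** This is a dimension count. The premises give
$$y/o=y/(c\cap y)\cong(c+y)/c=(c+z)/c\cong z/(c\cap z)=z/o,$$
and likewise $y'/o\cong(c'+y')/c'=(c'+z)/c'\cong z/o$. So $y$ and $y'$ have the same finite dimension. Since $y'\le u\vee y'=y$, we get $y'=y\ge u$, and $u=u\wedge y'=o$.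

**Step 2: algebraic lattices are upper continuous.** This will let us compute meets of infinite joins. If $D$ is directed and $a$ is an element of an algebraic lattice, then $a\wedge\bigvee D=\bigvee_{\delta\in D}(a\wedge\delta)$. The inequality $\ge$ is clear. If $\kappa$ is compact and $\kappa\le a\wedge\bigvee D$, then $\kappa\le\delta$ for some $\delta\in D$ by compactness and directedness, so $\kappa\le a\wedge\delta$. As the left side is a join of compact elements, $\le$ follows.

**Step 3: the configuration.** Let $A\in\mathbf Q(L)$ be algebraic with $L\le A$; we look for a contradiction. Put $x_i=\langle v_i\rangle$, $c_i=\langle v_i-v_{i+1}\rangle$, and $o=\{0\}\in L$ (perhaps not the least element of $A$). Taking joins in $A$, put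
$$u=x_1,\quad y=\bigvee_{i\text{ odd}}x_i,\quad y'=\bigvee_{i\ge3\text{ odd}}x_i,\quad z=\bigvee_{i\text{ even}}x_i,\quad c=\bigvee_{i\text{ odd}}c_i,\quad c'=\bigvee_{i\text{ even}}c_i.$$

**Step 4: the premises about joins.** Clearly $u\vee y'=y$. In $L$, hence in $A$, $x_i\vee c_i=c_i\vee x_{i+1}=x_i\vee x_{i+1}$. Therefore
$$c\vee y=\bigvee_{i\text{ odd}}(c_i\vee x_i)=\bigvee_{i\ge1}x_i=\bigvee_{i\text{ odd}}(c_i\vee x_{i+1})=c\vee z,$$
$$c'\vee y'=\bigvee_{i\text{ even}}(c_i\vee x_{i+1})=\bigvee_{i\ge2}x_i=\bigvee_{i\text{ even}}(c_i\vee x_i)=c'\vee z.$$

**Step 5: the premises about meets.** Each of $y,y',z,c,c'$ is the directed join of its finite partial joins, which lie in $L$. Applying Step 2 in both arguments, each of the meets $u\wedge y'$, $c\wedge y$, $c\wedge z$, $c'\wedge y'$, $c'\wedge z$ is the join of the corresponding meets of finite partial joins. These are computed in $L$, and they are all $o$: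

* for $u\wedge y'$, because $v_1\notin\langle v_3,v_5,\dots\rangle$;
* for $c\wedge y$ and $c\wedge z$: let $w=\sum_{i\text{ odd}}\alpha_i(v_i-v_{i+1})$. Its coefficient at $v_{i+1}$ is $-\alpha_i$ and at $v_i$ is $\alpha_i$, for $i$ odd. If $w$ is in the span of the odd $v_j$, the former vanish; if it is in the span of the even $v_j$, the latter vanish. In both cases $w=0$;
* for $c'\wedge y'$ and $c'\wedge z$: the same, with $i$ even. The span of the odd $v_j$ forces the coefficients $\alpha_i$ at the even $v_i$ to vanish, and the span of the even $v_j$ forces the coefficients $-\alpha_i$ at the odd $v_{i+1}$ to vanish.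

**Step 6: contradiction.** All premises of $(\tau)$ hold in $A$, and $A$ satisfies $(\tau)$ because $A\in\mathbf Q(L)$ and by Step 1. So $x_1=u=o$ in $A$. But $x_1=\langle v_1\rangle$ and $o=\{0\}$ are distinct elements of $L\le A$. $\blacksquare$
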